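\title{The cubic skein module of a ball need not inject: surfaces of odd Euler characteristic}

\begin{abstract}
An embedding of a $3$-ball into an oriented $3$-manifold $M$ induces a map of cubic skein modules $\mathcal S_{4,\infty}(B^3,R)\to\mathcal S_{4,\infty}(M,R)$. We disprove the conjecture that this map is always injective. It fails for $\mathbb{RP}^3$ and, more generally, for every connected $M$ that contains a closed embedded surface of odd Euler characteristic. After localization at an explicit prime ideal of $R$, such a surface is the only obstruction. The map is injective whenever $M$ embeds in $S^3$.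
\end{abstract}

\section{Introduction}\label{sec:intro}

Manifolds are smooth, $3$-manifolds are oriented, and links and surfaces lie in the interior of the ambient manifold. A \emph{framed link} in $M$ is a finite disjoint union of embedded annuli; the cores of the annuli form the underlying unoriented link. The empty link is allowed.

\subsection*{The cubic skein module}
Let
\[
R=\mathbb Z[b_0^{\pm1},b_1,b_2,b_3^{\pm1},b_\infty^{\pm1},a^{\pm1}].
\]
Fix the oriented ball $D=P\times[-1,1]$, where $P$ is a square, the \emph{projection square}, with corners NW, NE, SE, SW. A diagram drawn in $P$ with ends at the four corners describes a $2$-tangle in $D$, and the bands parallel to $P$ give it its \emph{blackboard framing}. The tangle $0$ consists of two horizontal arcs and the tangle $\infty$ of two vertical arcs, without crossings. For $k=1,2,3$ the tangle $k$ is obtained from $0$ by $k$ half twists of the two right-hand ends, all of the same handedness, so it is a row of $k$ crossings of the same type. The handedness is fixed by requiring that joining the two right-hand ends of the tangle $1$ by an arc without crossings produces a positive kink (Figure~\ref{fig:tangles}).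

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6,thick]
\draw[thin,dashed] (0,0) rectangle (2,2) (4,0) rectangle (6,2) (8,0) rectangle (10,2) (12,0) rectangle (14,2) (16,0) rectangle (18,2);
\draw (0,2) to[out=-45,in=-135] (2,2) (0,0) to[out=45,in=135] (2,0);
\draw (4,2) -- (6,0) (8,2) to[out=-45,in=180] (9,0.3) (9,1.7) to[out=0,in=135] (10,0) (16,2) -- (18,0);
\draw[preaction={draw=white,line width=5pt}] (4,0) -- (6,2) (8,0) to[out=45,in=180] (9,1.7) (9,0.3) to[out=0,in=-135] (10,2) (16,0) -- (18,2);
\draw (12,2) to[out=-45,in=45] (12,0) (14,2) to[out=-135,in=135] (14,0);
\draw (18,2) to[out=45,in=-45,looseness=2] (18,0);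
\node at (1,-0.7) {$0$}; \node at (5,-0.7) {$1$}; \node at (9,-0.7) {$2$}; \node at (13,-0.7) {$\infty$}; \node at (17.5,-0.7) {positive kink};
\end{tikzpicture}
\caption{The tangles $0,1,2,\infty$ in the projection square, and the tangle $1$ with its right-hand ends joined, which is a positive kink.}
\label{fig:tangles}
\end{figure}

The \emph{cubic skein module} $\mathcal S(M)=\mathcal S_{4,\infty}(M,R)$ is the free $R$-module on the ambient isotopy classes of framed links in $M$, modulo the relations
\begin{gather}
b_0L_0+b_1L_1+b_2L_2+b_3L_3+b_\infty L_\infty=0,\label{eq:skein}\\
L^{(1)}=aL.\label{eq:framing}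
\end{gather}
In \eqref{eq:skein}, $L_0,L_1,L_2,L_3,L_\infty$ are framed links that coincide, with their framings, outside a ball in $M$ identified with $D$ by an orientation-preserving map, and that are the blackboard-framed tangles $0,1,2,3,\infty$ inside it. In \eqref{eq:framing}, $L^{(1)}$ is obtained from $L$ by adding one positive full twist to the framing of one component; in a blackboard-framed diagram this adds a positive kink.

No relation involves the empty link, so $\mathcal S(M)=R\emptyset\oplus\mathcal S^{ne}(M)$, where $\mathcal S^{ne}(M)$ is spanned by the nonempty links. Let $t$ be the unknot framed by its spanning disk. For a first computation, join the two left and the two right corners of $P$ by planar arcs. Then $L_k$ is an unknot with $k$ positive kinks and $L_\infty=t\sqcup t$, so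
\[
b_\infty\,(t\sqcup t)=-(b_0+ab_1+a^2b_2+a^3b_3)\,t .
\]

\subsection*{The question}
An orientation-preserving embedding of $3$-manifolds carries each relation \eqref{eq:skein} or \eqref{eq:framing} to a relation of the same type, so it induces an $R$-linear map of skein modules. The following conjecture is posed in \cite{BCG}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $f:B^3\to M$ be an orientation-preserving embedding of the standard oriented ball into an oriented $3$-manifold. Then $f_*:\mathcal S(B^3)\to\mathcal S(M)$ is injective.}
\medskip

The conjecture says that a linear relation among links in a ball that can be derived in $M$ can already be derived in the ball. Since the defining relations are local, this is the natural guess, and it is correct when $M$ embeds in $S^3$ (Section~\ref{sec:sphere}). What could go wrong is that a chain of relations starts at a link in the ball, passes through links that are not contained in any ball, and returns to the same link with a different coefficient. This happens.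

\begin{theorem}\label{thm:A}
There are explicit elements $u,v\in R$, defined in \eqref{eq:uv}, such that $(u-v)\,t=0$ in $\mathcal S(\mathbb{RP}^3)$ but $(u-v)\,t\neq0$ in $\mathcal S(B^3)$. Hence $f_*$ is not injective for $M=\mathbb{RP}^3$.
\end{theorem}

To describe the obstruction in general, put
\[
\mathfrak p=(a^2+1,\; b_0+ab_1-b_2-ab_3-b_\infty)\subset R .
\]
The first generator turns $a$ into $i$ and the second eliminates $b_\infty$, so $R/\mathfrak p$ is obtained from $\mathbb Z[i][b_0,b_1,b_2,b_3]$ by inverting $b_0$, $b_3$ and the nonzero linear form $b_0+ib_1-b_2-ib_3$. Thus $R/\mathfrak p$ is a domain of characteristic $0$, and $\mathfrak p$ is prime. Let $\mathbf k$ be the field of fractions of $R/\mathfrak p$, and let a subscript $\mathfrak p$ denote localization of $R$-modules at $\mathfrak p$.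

\begin{theorem}\label{thm:B}
Let $M$ be a connected oriented $3$-manifold and $f:B^3\to M$ an orientation-preserving embedding.
\begin{enumerate}
\item[(1)] $\mathcal S(B^3)_{\mathfrak p}=R_{\mathfrak p}\emptyset\oplus\mathbf k\,t$.
\item[(2)] $(f_*)_{\mathfrak p}$ is injective if and only if every closed embedded surface in $M$ has even Euler characteristic.
\item[(3)] $f_*$ is not injective whenever $M$ contains a closed embedded surface of odd Euler characteristic. For closed $M$ this means: whenever some $x\in H^1(M;\mathbb Z/2)$ has $x^3\neq0$.
\item[(4)] $f_*$ is injective whenever $M$ embeds in $S^3$.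
\end{enumerate}
\end{theorem}

We do not classify the manifolds $M$ for which $f_*$ itself, before localization, is injective.

\subsection*{The idea}
After localization at $\mathfrak p$, the five-term relation \eqref{eq:skein} collapses to the rules $L_k=a^kL_0$, $L_\infty=-L_0$ and $a^2=-1$. Let $F\subset M$ be a compact surface, and frame its boundary by a collar in $F$. Cutting $F$ along a properly embedded arc replaces a tangle $\infty$ in $\partial F$ by a tangle $0$, so each cut costs a sign. One cut turns a M\"obius band $N$ into a disk, and therefore $\partial N=-t$.

In the ball this is consistent. Let $N$ be the standard M\"obius band with one half twist. Its boundary $K$ is an unknot. Draw $K$ together with its push-off $K'$ into $N$: at the half twist, four parallel strands $K,K',K',K$, all running in the same direction, cross pairwise with the same sign, and four of the six crossings are between $K$ and $K'$. So the framing is $\pm2$, and $\partial N=a^{\pm2}t=-t$.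

In $\mathbb{RP}^3$, take for $N$ the complement of a disk $\Delta$ in $\mathbb{RP}^2$. Now $\partial N=\partial\Delta$, and the framing given by $N$ is the framing given by $\Delta$, so $\partial N=t$. Hence $t=-t$, and since $2\notin\mathfrak p$, the unknot vanishes in $\mathcal S(\mathbb{RP}^3)_{\mathfrak p}$, while an invariant shows that it survives in $\mathcal S(B^3)_{\mathfrak p}$.

The quantity at work is the framing relative to a spanning surface plus twice the Euler characteristic of that surface, modulo $4$. It does not depend on the surface when all closed surfaces in $M$ have even Euler characteristic, and this gives the converse in Theorem~\ref{thm:B}(2).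

The proof has three ingredients: a two-term relation $uL_\infty=vL_0$ valid in every manifold, with $u\notin\mathfrak p$ (Section~\ref{sec:relation}); an invariant of links in the ball with values in $R/\mathfrak p$ (Section~\ref{sec:J}); and the cutting of surfaces (Section~\ref{sec:cut}, which proves Theorems~\ref{thm:A} and~\ref{thm:B}(3)). Sections~\ref{sec:local} and~\ref{sec:even} prove parts (1) and (2) of Theorem~\ref{thm:B}.

\section{Framings, exteriors, and submanifolds of $S^3$}\label{sec:sphere}

\subsection*{Comparing bands}
Take two bands with the same core, a knot or an arc; if the core is an arc, assume that the bands agree near its ends. Each band gives a line field in the normal plane bundle of the core. The \emph{difference} of the bands is half the number of half turns that the first line field makes relative to the second, counted positively when right-handed. It lies in $\frac12\mathbb Z$, it is additive when arcs are concatenated, and it depends on the orientation of $M$ but not on a direction of the core. Bands with difference $0$ are isotopic with the core fixed. Two annuli on the same knot differ by an integer, and a positive full twist adds $1$. In $B^3$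 the framing of a knot $K$ is recorded by the integer $\mathrm{fr}(K)$, the linking number of the two boundary curves of the annulus oriented in parallel.

\subsection*{The disk theorem}
Any two orientation-preserving embeddings of $B^3$ into the interior of a connected oriented $3$-manifold are ambient isotopic. Thickening spanning disks to balls, we see that all unknots framed by a spanning disk are isotopic in a connected $M$. So $t$ is a well-defined element of $\mathcal S(M)$, and $f_*(t)=t$.

\subsection*{Exteriors}
Suppose that a framed link meets a ball $D\subset M$ in a blackboard-framed tangle. Its part outside $D$, the \emph{exterior}, consists of annuli and of two bands, the \emph{exterior arcs}, which are parallel to $P$ at the corners. An exterior arc \emph{preserves} orientation if its band has an orientation that agrees with that of $P$ at both ends, and \emph{reverses} orientation otherwise. The exterior arcs pair the four corners in one of three ways, namely as one of the tangles $0$, $\infty$, $1$ does: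
\[
\pi_0=\{\mathrm{NW\,NE},\ \mathrm{SW\,SE}\},\qquad
\pi_\infty=\{\mathrm{NW\,SW},\ \mathrm{NE\,SE}\},\qquad
\pi_1=\{\mathrm{NW\,SE},\ \mathrm{NE\,SW}\}.
\]

\begin{lemma}\label{lem:exterior}
Fill an exterior with a blackboard-framed tangle diagram $T$.
\begin{enumerate}
\item[(a)] If $T$ pairs the corners as the exterior does, the two exterior arcs lie on different components; otherwise they lie on one component.
\item[(b)] The band of a component is an annulus if and only if it contains an even number of reversing arcs.
\item[(c)] In a relation \eqref{eq:skein}, both exterior arcs preserve orientation.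
\end{enumerate}
\end{lemma}

\begin{proof}
For (a), follow an exterior arc and then an arc of $T$; one returns to the starting corner exactly when the pairings agree. For (b), the bands inside $D$ are oriented by their projection to $P$, so the orientation changes only along reversing arcs. For (c), one of $L_0,L_1,L_\infty$ has the pairing of the exterior; in that link each exterior arc lies on its own annulus, and (b) applies.
\end{proof}

\subsection*{Submanifolds of $S^3$}

\begin{proof}[Proof of Theorem~\ref{thm:B}(4)]
Identify the interior of $B^3$ with $\mathbb R^3=S^3\setminus\{\infty\}$. We first show that the inclusion induces an isomorphism $\mathcal S(B^3)\to\mathcal S(S^3)$. Every framed link in $S^3$ can be moved off $\infty$. An isotopy in $S^3$ between framed links in $\mathbb R^3$ traces a surface in the $4$-manifold $S^3\times[0,1]$, which after a small perturbation misses the arc $\{\infty\}\times[0,1]$; taking the annuli thin, we get an isotopy in $\mathbb R^3$. So the generators correspond bijectively, and so do the relations \eqref{eq:framing}. Given a relation \eqref{eq:skein} in $S^3$, choose a point outside the union of $D$ and the exterior. A path of rotations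 carries this point to $\infty$ and carries all five links and $D$ into $\mathbb R^3$ at once. So the relation comes from the ball.

Let $g:M\to S^3$ be an embedding. Since $M$ is connected, $g$ preserves orientation, possibly after composition with a reflection of $S^3$. By the disk theorem $gf$ is isotopic to the standard inclusion, so $g_*f_*=(gf)_*$ is an isomorphism, and $f_*$ is injective.
\end{proof}

\section{A relation between the tangles $0$ and $\infty$}\label{sec:relation}

Cutting a surface relates $L_\infty$ and $L_0$ only, while \eqref{eq:skein} involves three more links. We eliminate them by a computation inside $D$.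

\subsection*{The module of tangle diagrams}
Let $V$ be the $R$-module generated by the tangle diagrams in $P$ with ends at the four corners, modulo planar isotopy fixing $\partial P$, the Reidemeister moves II and III, the removal of a positive kink at the cost of a factor $a$, and the relation \eqref{eq:skein} applied in any subsquare, that is, in the image of any orientation-preserving embedding of $P$ into $P$. Given an exterior in $M$ whose two arcs preserve orientation, filling it with any diagram gives a framed link by Lemma~\ref{lem:exterior}(b). The moves II and III are isotopies of blackboard-framed tangles, and the other relations of $V$ become \eqref{eq:framing} and \eqref{eq:skein}. So such an exterior defines an $R$-linear \emph{insertion map} $V\to\mathcal S(M)$.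

Since the relations of $V$ are local, the following operations on diagrams define $R$-linear operators on $V$:
\begin{itemize}
\item $r$, the clockwise rotation by $90^\circ$ (NW$\to$NE$\to$SE$\to$SW$\to$NW);
\item $\tau$, which adds a half twist of the fixed handedness to the ends NE, SE; it is invertible by Reidemeister II;
\item $\tau_v=r\tau r^{-1}$, the same half twist at the ends SE, SW.
\end{itemize}
Let $e_0,e_\infty$ be the tangles $0,\infty$, and put $e_k=\tau^ke_0$ for $k\in\mathbb Z$.

\begin{lemma}\label{lem:ops}
In $V$ we have $re_0=e_\infty$, $re_\infty=e_0$, $re_{\pm1}=e_{\mp1}$, $\tau e_\infty=ae_\infty$, and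
\begin{equation}\label{eq:two-ways}
\tau\,re_2=a\,re_{-2}.
\end{equation}
\end{lemma}

\begin{proof}
The action of $r$ is read off the diagrams: a crossing rotated by $90^\circ$ is the opposite crossing. In $\tau e_\infty$ the right-hand arc of $e_\infty$ joins the left-hand ends of a tangle $1$. Rotation by $180^\circ$ fixes the tangle $1$ and turns this into the positive kink of Figure~\ref{fig:tangles}, so $\tau e_\infty=ae_\infty$. Consequently $\tau_ve_0=r\tau e_\infty=ae_0$, while $\tau_v^{\,j}e_\infty=r\tau^je_0=re_j$; in particular $\tau_v^{\pm1}e_\infty=e_{\mp1}$.

The operators $\tau$ and $\tau_v$ twist the first two and the last two of the three consecutive ends NE, SE, SW, in the same sense because a rotation carries one to the other. Reidemeister III is then the braid relation $\tau\tau_v\tau=\tau_v\tau\tau_v$, equivalently $\tau\tau_v\tau^{-1}=\tau_v^{-1}\tau\tau_v$. Therefore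
\[
\tau\,re_2=\tau\tau_v(\tau_ve_\infty)=\tau\tau_v\tau^{-1}e_0=\tau_v^{-1}\tau\tau_ve_0=a\,\tau_v^{-1}e_1=a\,\tau_v^{-2}e_\infty=a\,re_{-2}.\qedhere
\]
\end{proof}

\subsection*{One tangle, reduced in two ways}
Applying $\tau^{-1}$ and $\tau^{-2}$ to the relation $b_0e_0+b_1e_1+b_2e_2+b_3e_3+b_\infty e_\infty=0$ gives
\begin{gather}
b_0e_{-1}+b_1e_0+b_2e_1+b_3e_2+a^{-1}b_\infty e_\infty=0,\label{eq:A}\\
b_0e_{-2}+b_1e_{-1}+b_2e_0+b_3e_1+a^{-2}b_\infty e_\infty=0.\label{eq:B}
\end{gather}
These express $e_{\pm2}$ through the four tangles $e_{-1},e_0,e_1,e_\infty$, but give no relation among the four. A relation comes from \eqref{eq:two-ways}: its left side can be reduced with \eqref{eq:A} and its right side with \eqref{eq:B}. Applying $\tau r$ to \eqref{eq:A} and $r$ to \eqref{eq:B}, we get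
\begin{gather}
b_0e_2+ab_1e_\infty+b_2e_0+b_3\,\tau re_2+a^{-1}b_\infty e_1=0,\label{eq:A2}\\
b_0\,re_{-2}+b_1e_1+b_2e_\infty+b_3e_{-1}+a^{-2}b_\infty e_0=0.\label{eq:B2}
\end{gather}
Multiply \eqref{eq:A2} by $b_0b_3$ and use \eqref{eq:two-ways}:
\[
b_0^2\,(b_3e_2)+ab_3^2\,(b_0\,re_{-2})+b_0b_2b_3\,e_0+a^{-1}b_0b_3b_\infty\,e_1+ab_0b_1b_3\,e_\infty=0 .
\]
Substituting for $b_3e_2$ from \eqref{eq:A} and for $b_0\,re_{-2}$ from \eqref{eq:B2}, we obtain
\begin{equation}\label{eq:star}
\alpha e_{-1}+\beta e_0+\gamma e_1+\kappa e_\infty=0,
\end{equation}
where
\begin{align*}
\alpha&=-b_0^3-ab_3^3, & \beta&=-b_0^2b_1+b_0b_2b_3-a^{-1}b_3^2b_\infty,\\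
\gamma&=-b_0^2b_2+a^{-1}b_0b_3b_\infty-ab_1b_3^2, & \kappa&=-a^{-1}b_0^2b_\infty+ab_0b_1b_3-ab_2b_3^2 .
\end{align*}

To eliminate both $e_{-1}$ and $e_1$ we need three relations, and the operators supply two more. Applying $r$ to \eqref{eq:star} gives $\gamma e_{-1}+\kappa e_0+\alpha e_1+\beta e_\infty=0$. Applying $b_3\tau$ gives $b_3\alpha e_0+b_3\beta e_1+\gamma\,(b_3e_2)+ab_3\kappa e_\infty=0$, in which we again replace $b_3e_2$ by means of \eqref{eq:A}. The coefficients of the three relations on $(e_{-1},e_0,e_1,e_\infty)$ are the rows of
\begin{equation}\label{eq:matrix}
\begin{pmatrix}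
\alpha&\beta&\gamma&\kappa\\
\gamma&\kappa&\alpha&\beta\\
-b_0\gamma& b_3\alpha-b_1\gamma& b_3\beta-b_2\gamma& ab_3\kappa-a^{-1}b_\infty\gamma
\end{pmatrix}.
\end{equation}
Let $C_{-1},C_0,C_1,C_\infty$ be its columns, and set
\begin{equation}\label{eq:uv}
u=\det[C_{-1},C_1,C_\infty],\qquad v=-\det[C_{-1},C_1,C_0].
\end{equation}

\begin{proposition}\label{prop:uv}
We have $u\,e_\infty=v\,e_0$ in $V$, and $u\notin\mathfrak p$.
\end{proposition}

\begin{proof}
Expanding along the last column, write $\det[C_{-1},C_1,Y]=y_1Y_1+y_2Y_2+y_3Y_3$ with cofactors $y_j\in R$. Add the three relations with weights $y_1,y_2,y_3$. The coefficient of $e_j$ is $\det[C_{-1},C_1,C_j]$, which is $0$ for $j=\pm1$, $-v$ for $j=0$ and $u$ for $j=\infty$.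

Define $\rho:R\to\mathbb C$ by $a\mapsto i$, $b_0\mapsto2$, $b_1,b_2\mapsto0$, $b_3\mapsto1$, $b_\infty\mapsto2-i$. The invertible variables go to nonzero numbers, and $\rho(\mathfrak p)=0$. Put $x=-(3+2i)$. Then $\alpha\mapsto-8-i=(2-i)x$, $\beta\mapsto i(2-i)$, $\gamma\mapsto-2i(2-i)$, $\kappa\mapsto4i(2-i)$, and the last entry of \eqref{eq:matrix} goes to $(2-i)\bigl(-4+2(2-i)\bigr)=-2i(2-i)$. So the rows of \eqref{eq:matrix} become $2-i$ times
\[
(x,\ i,\ -2i,\ 4i),\qquad(-2i,\ 4i,\ x,\ i),\qquad(4i,\ x,\ i,\ -2i).
\]
Expanding along the first row,
\[
\det\begin{pmatrix}x&-2i&4i\\-2i&x&i\\4i&i&-2i\end{pmatrix}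
=x(1-2ix)+2i(-4+4)+4i(2-4ix)=-2ix^2+17x+8i .
\]
With $x^2=5+12i$ this equals $(24-10i)-(51+34i)+8i=-27-36i$. Hence $\rho(u)=(2-i)^3(-27-36i)\neq0$, and $u\notin\mathfrak p$.
\end{proof}

\begin{remark}
Some care is needed in choosing $\rho$. For $a=i$, $b_0=b_3=1$, $b_1=b_2=0$, $b_\infty=1-i$, which also kills $\mathfrak p$, the first two rows of \eqref{eq:matrix} both equal $(1-i)(-i,i,-i,i)$, and $u$ maps to $0$.
\end{remark}

\subsection*{From tangles to links}
The insertion map requires exterior arcs that preserve orientation. This fails in the case we care about most: when a M\"obius band is cut into a disk, each exterior arc runs once along the band and reverses orientation. The relation nevertheless holds.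

\begin{lemma}\label{lem:links}
Let $L_0,L_\infty\subset M$ be framed links that agree outside a ball $D$ and are the blackboard-framed tangles $0,\infty$ in $D$. Then $uL_\infty=vL_0$ in $\mathcal S(M)$.
\end{lemma}

\begin{proof}
If both exterior arcs preserve orientation, apply the insertion map to Proposition~\ref{prop:uv}. This covers the pairings $\pi_0$ and $\pi_\infty$: in $L_0$ or in $L_\infty$ each exterior arc then lies on its own annulus, so it preserves orientation by Lemma~\ref{lem:exterior}. For the pairing $\pi_1$, both arcs lie on one component in each of $L_0$ and $L_\infty$, so both preserve or both reverse. If both reverse, add a half twist $+\frac12$ to one exterior band and $-\frac12$ to the other. In each of $L_0$ and $L_\infty$ the new annulus has the same core as the old one and difference $0$, so the framed isotopy classes are unchanged. Now both arcs preserve orientation.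
\end{proof}

\section{An invariant of links in the ball}\label{sec:J}

To show that an element of $\mathcal S(B^3)$ is nonzero we need an invariant. Proposition~\ref{prop:uv} suggests looking for one under which $e_\infty$ is a scalar multiple $ze_0$. Applying $r$ gives $e_0=ze_\infty=z^2e_0$, so the candidates are $z=1$ and $z=-1$. Only $z=-1$ can detect the parity of the number of cuts, and it forces the ideal $\mathfrak p$.

\begin{lemma}\label{lem:collapse}
Let $V'$ be a localization of $V$ in which $e_\infty=-e_0$. Then $e_k=a^ke_0$ for all $k\in\mathbb Z$, and $\mathfrak p\,e_0=0$ in $V'$.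
\end{lemma}

\begin{proof}
The operators $r$ and $\tau$ are $R$-linear, so they act on $V'$. Applying $\tau$ to $e_\infty=-e_0$ gives $ae_\infty=-e_1$, so $e_1=ae_0$ and $e_k=\tau^ke_0=a^ke_0$. Applying $r$ to $e_1=ae_0$ gives $e_{-1}=ae_\infty=-ae_0$, and applying $\tau$ to this gives $e_0=-ae_1=-a^2e_0$. So $(a^2+1)e_0=0$, and \eqref{eq:skein} becomes $(b_0+ab_1-b_2-ab_3-b_\infty)e_0=0$.
\end{proof}

We now construct an invariant with this behavior. For a nonempty framed link $L=K_1\cup\dots\cup K_n\subset B^3$ let $|L|=n$, orient the components arbitrarily, and put
\[
w(L)=\sum_j\mathrm{fr}(K_j)+2\sum_{j<k}\mathrm{lk}(K_j,K_k)\in\mathbb Z/4 .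
\]
Reversing $K_j$ changes the sign of each $\mathrm{lk}(K_j,K_k)$, which alters the sum by a multiple of $4$; so $w(L)$ does not depend on the orientations. For an oriented blackboard-framed diagram, $\mathrm{fr}(K_j)$ is the sum of the signs of the self-crossings of $K_j$ and $2\,\mathrm{lk}(K_j,K_k)$ is the sum of the signs of the crossings between $K_j$ and $K_k$. Hence $w(L)$ is the sum of all crossing signs. Since $a^4=1$ in $R/\mathfrak p$, we may define
\[
J(L)=(-1)^{|L|}a^{w(L)}\in R/\mathfrak p,\qquad J(\emptyset)=0 .
\]

\begin{proposition}\label{prop:J}
$J$ induces an $R$-linear map $\mathcal S(B^3)\to R/\mathfrak p$ with $J(t)=-1$. For the links of a relation \eqref{eq:skein}, $J(L_\infty)=-J(L_0)$ and $J(L_k)=a^kJ(L_0)$.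
\end{proposition}

\begin{proof}
The value $J(t)=-1$ and the relation \eqref{eq:framing} are immediate from the definition. Consider a relation \eqref{eq:skein}. By the disk theorem we may assume that $D$ is a small box with $P$ horizontal. After a small isotopy of the exterior, the vertical segments from the centers of the top and bottom faces of $D$ to $\partial B^3$ miss the link; pushing horizontally away from these segments, we arrange that the exterior projects outside $P$. By Lemma~\ref{lem:exterior}(c), the exterior bands differ from the blackboard bands by integers. Changing them multiplies all five values of $J$ by the same power of $a$, so we may assume that all five links are blackboard-framed diagrams.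

Orient the kink in Figure~\ref{fig:tangles}: the strand runs from NW to SE, around the arc, and from NE to SW. So the crossing of the tangle $1$ is positive when both strands run downward, and, reversing one strand, negative when both run to the right. We compare two of $L_0,L_1,L_\infty$ whenever the exterior has an orientation that extends over both tangles. Recall that $a^{-1}=-a$ in $R/\mathfrak p$.
\begin{enumerate}
\item[(i)] Let the pairing be $\pi_0$ or $\pi_1$. Orient the exterior arcs from NE, SE to NW, SW. This extends over $L_0$ and $L_1$, with both strands running to the right, so $w(L_1)=w(L_0)-1$. By Lemma~\ref{lem:exterior}(a), $|L_0|$ and $|L_1|$ differ by $1$. Hence $J(L_1)=-a^{-1}J(L_0)=aJ(L_0)$.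
\item[(ii)] Let the pairing be $\pi_\infty$ or $\pi_1$. Orient the exterior arcs from SW, SE to NW, NE. This extends over $L_\infty$ and $L_1$, with both strands running downward, so $w(L_\infty)=w(L_1)-1$, and $|L_\infty|$, $|L_1|$ differ by $1$. Hence $J(L_\infty)=-a^{-1}J(L_1)=aJ(L_1)$.
\item[(iii)] Let the pairing be $\pi_0$ or $\pi_\infty$. Orient the exterior arcs from NW, SE to SW, NE. This extends over $L_0$ and $L_\infty$, which have the same signed crossings, and $|L_0|$, $|L_\infty|$ differ by $1$. Hence $J(L_\infty)=-J(L_0)$.
\end{enumerate}
For $\pi_0$, (i) and (iii) give $J(L_1)=aJ(L_0)$ and $J(L_\infty)=-J(L_0)$. For $\pi_\infty$, (iii) gives the second identity and (ii) gives $J(L_1)=a^{-1}J(L_\infty)=-aJ(L_\infty)=aJ(L_0)$. For $\pi_1$, (i) gives the first identity and (ii) gives $J(L_\infty)=a^2J(L_0)=-J(L_0)$. So both identities always hold. Applying the first to a single crossing of $L_k$ gives $J(L_k)=aJ(L_{k-1})$ for $k=2,3$. The left side of \eqref{eq:skein} therefore maps to $(b_0+ab_1-b_2-ab_3-b_\infty)J(L_0)=0$.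
\end{proof}

\begin{corollary}\label{cor:vu}
$v\equiv-u\pmod{\mathfrak p}$. For every odd $m\ge1$, $u^m-v^m\notin\mathfrak p$ and $(u^m-v^m)\,t\neq0$ in $\mathcal S(B^3)$.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:links} to $L_0=t$, $L_\infty=t\sqcup t$, as in the first computation of the introduction, and then apply $J$. Since $J(t\sqcup t)=1$ and $J(t)=-1$, we get $u\equiv-v$. For odd $m$, $u^m-v^m\equiv2u^m$, which is nonzero in $R/\mathfrak p$ because $u\notin\mathfrak p$ and $R/\mathfrak p$ is a domain of characteristic $0$. Finally $J((u^m-v^m)t)=-(u^m-v^m)\neq0$.
\end{proof}

For even $m$ we have $u^m-v^m\in\mathfrak p$, and $J$ detects nothing. This is the source of the parity condition in Theorem~\ref{thm:B}.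

\section{Cutting surfaces}\label{sec:cut}

The boundary of a compact surface $F\subset M$ has a collar in $F$, a union of annuli; this is the \emph{surface framing} of $\partial F$.

\begin{lemma}\label{lem:cut}
Let $F\subset M$ be a compact embedded surface, $c\subset F$ a properly embedded arc, and $F'$ the surface obtained by cutting $F$ along $c$. Then $u\,\partial F=v\,\partial F'$ in $\mathcal S(M)$, both links carrying the surface framing.
\end{lemma}

\begin{proof}
Let $P=c\times[-1,1]\subset F$ be a rectangle with $\partial c\times[-1,1]\subset\partial F$, and realize $F'$ as the closure of $F\setminus P$. Thicken $P$ to a ball $D$, view $c$ as horizontal, and look at $P$ from the side for which the orientation of $D$ is that of $M$. The links $\partial F$ and $\partial F'$ agree away from $P$; the first contains the vertical sides of $P$ and the second the horizontal sides. Push these sides slightly into $P$, keeping the corners fixed. Then $\partial F$ and $\partial F'$ meet $D$ in the tangles $\infty$ and $0$, and the surface framing is the blackboard framing there. Lemma~\ref{lem:links} applies.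
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\Delta$ be a disk in $\mathbb{RP}^2\subset\mathbb{RP}^3$. Then $N=\mathbb{RP}^2\setminus\operatorname{int}\Delta$ is a M\"obius band, and cutting it along an arc $c$ across the band gives a disk $\Delta'$. The knot $\partial N=\partial\Delta$ is framed by its neighborhood in $\mathbb{RP}^2$, which is the framing given by $\Delta$; so $\partial N=t$. Also $\partial\Delta'=t$. Lemma~\ref{lem:cut} gives $(u-v)t=0$ in $\mathcal S(\mathbb{RP}^3)$. By Corollary~\ref{cor:vu}, $(u-v)t\neq0$ in $\mathcal S(B^3)$, and $f_*((u-v)t)=(u-v)t=0$.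
\end{proof}

The same argument works for any closed surface, with more cuts.

\begin{proposition}\label{prop:odd}
Let $M$ be connected and let $F\subset M$ be a closed connected embedded surface with $\chi(F)$ odd. Then $m=2-\chi(F)$ is odd and positive, and $(u^m-v^m)\,t=0$ in $\mathcal S(M)$.
\end{proposition}

\begin{proof}
Since $\chi(F)\le2$ is odd, $m$ is odd and $m\ge1$. Let $\Delta\subset F$ be a disk and $F_0=F\setminus\operatorname{int}\Delta$. By the classification of surfaces, $F_0$ is a disk with bands attached; each band lowers $\chi$ by $1$ and $\chi(F_0)=\chi(F)-1$, so there are $m$ bands. Let $c_1,\dots,c_m$ be disjoint arcs, one across each band, let $F_j$ be $F_0$ cut along $c_1,\dots,c_j$, and let $\Lambda_j=\partial F_j$ with the surface framing. Lemma~\ref{lem:cut} gives $u\Lambda_{j-1}=v\Lambda_j$, so $u^m\Lambda_0=v^m\Lambda_m$. As above, $\Lambda_0=\partial\Delta=t$, and $\Lambda_m=t$ because $F_m$ is a disk.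
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
A closed surface of odd Euler characteristic has a component $F$ of odd Euler characteristic. By Proposition~\ref{prop:odd} and Corollary~\ref{cor:vu}, $(u^m-v^m)t$ is a nonzero element of $\ker f_*$.

Let $M$ be closed. Every closed embedded surface $F$ has a Poincar\'e dual $x\in H^1(M;\mathbb Z/2)$. Conversely, every $x$ is the pullback of the generator under a map $M\to\mathbb{RP}^4$, and if the map is transverse to $\mathbb{RP}^3$, the preimage of $\mathbb{RP}^3$ is a closed surface dual to $x$. The restriction $x|_F$ is the first Stiefel--Whitney class of the normal line bundle $\nu_F$. Since $TM|_F=TF\oplus\nu_F$ and $w_1(M)=0$, we get $w_1(F)=x|_F$. On a closed surface, $w_2(F)=w_1(F)^2$ (Wu's formula) and $\langle w_2(F),[F]\rangle\equiv\chi(F)$. Therefore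
\[
\chi(F)\equiv\langle w_1(F)^2,[F]\rangle=\langle x^2|_F,[F]\rangle=\langle x^3,[M]\rangle\pmod2 .
\]
So $M$ contains a closed surface of odd Euler characteristic if and only if $x^3\neq0$ for some $x$.
\end{proof}

\begin{example}
Let $M=L(2m,\ell)$ be a lens space with $m$ odd, and let $x$ be the nonzero element of $H^1(M;\mathbb Z/2)\cong\mathbb Z/2$. The square $x^2$ is the Bockstein of $x$ for $0\to\mathbb Z/2\to\mathbb Z/4\to\mathbb Z/2\to0$, so it vanishes only if $x$ lifts to a homomorphism $\mathbb Z/2m\to\mathbb Z/4$. For odd $m$ every such homomorphism has image in $2\mathbb Z/4$ and reduces to $0$. So $x^2\neq0$, and Poincar\'e duality gives $x^3\neq0$. Hence $f_*$ is not injective for $M$. It is also not injective for the connected sum of $\mathbb{RP}^3$ or such an $M$ with any connected oriented $3$-manifold: the surface of odd Euler characteristic can be isotoped off the ball removed in forming the sum, so it persists. By contrast, $f_*$ is injective for $S^3$, for handlebodies and for link exteriors in $S^3$, by Theorem~\ref{thm:B}(4).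
\end{example}

\section{The localized module of the ball}\label{sec:local}

Recall that for an $R$-module $W$, the localization $W_{\mathfrak p}$ consists of fractions $y/s$ with $y\in W$ and $s\in R\setminus\mathfrak p$. Every element of $R\setminus\mathfrak p$ acts invertibly on $W_{\mathfrak p}$; the ring $R_{\mathfrak p}$ is local with residue field $R_{\mathfrak p}/\mathfrak pR_{\mathfrak p}=(R/\mathfrak p)_{\mathfrak p}=\mathbf k$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Put $z=v/u\in R_{\mathfrak p}$, so that $z\equiv-1$ modulo $\mathfrak pR_{\mathfrak p}$ by Corollary~\ref{cor:vu}. In $V_{\mathfrak p}$, Proposition~\ref{prop:uv} gives $e_\infty=ze_0$. Applying $r$, we get $e_0=ze_\infty$, so $(z-1)(z+1)e_0=0$. Since $z-1\equiv-2$ is nonzero in $\mathbf k$, it is a unit. Hence $ze_0=-e_0$, that is, $e_\infty=-e_0$. By Lemma~\ref{lem:collapse}, $e_{\pm1}=a^{\pm1}e_0$ and $\mathfrak p\,e_0=0$ in $V_{\mathfrak p}$.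

Let $L$ be a nonempty framed link. Bend a short piece of $L$ into a flat hairpin, so that its two parallel sides form a tangle $0$ whose right-hand ends are joined by a short planar arc. The exterior has pairing $\pi_\infty$; the short arc preserves orientation, hence so does the other one by Lemma~\ref{lem:exterior}(b). The insertion map sends $e_0$ to $L$ and $e_\infty$ to $L\sqcup t$. So $\mathfrak pL=0$ and $L\sqcup t=-L$ after localization, and $\mathcal S^{ne}(B^3)_{\mathfrak p}$ is a vector space over $\mathbf k$.

Represent $L\subset B^3$ by a blackboard-framed diagram. Each crossing is a tangle $e_1$ or $e_{-1}$ in a small square, with planar exterior bands, so it can be replaced by $e_0$ at the cost of a factor $a^{\pm1}$. After finitely many steps we reach a nonempty diagram without crossings, which is $t\sqcup\dots\sqcup t=\pm t$. Thus $t$ spans $\mathcal S^{ne}(B^3)_{\mathfrak p}$ over $\mathbf k$. It is nonzero because the localized map $J_{\mathfrak p}:\mathcal S(B^3)_{\mathfrak p}\to\mathbf k$ sends it to $-1$.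
\end{proof}

One direction of Theorem~\ref{thm:B}(2) follows at once. If $M$ contains a closed surface of odd Euler characteristic, then $(u^m-v^m)t=0$ in $\mathcal S(M)$ with $u^m-v^m\notin\mathfrak p$, so $(f_*)_{\mathfrak p}(t)=0$ although $t\neq0$ in $\mathcal S(B^3)_{\mathfrak p}$.

\section{Manifolds in which all closed surfaces have even Euler characteristic}\label{sec:even}

It remains to prove the following.

\begin{proposition}\label{prop:JM}
Assume that every closed embedded surface in $M$ has even Euler characteristic. Then there is an $R$-linear map $J_M:\mathcal S(M)\to R/\mathfrak p$ with $J_M(\emptyset)=0$ and $J_M(t)=-1$.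
\end{proposition}

This completes the proof of Theorem~\ref{thm:B}(2). Indeed, by part (1) an element of $\ker(f_*)_{\mathfrak p}$ has the form $y\emptyset+y't$ with $y\in R_{\mathfrak p}$ and $y'\in\mathbf k$. Then $y=0$ because $R\emptyset$ is a free direct summand of $\mathcal S(M)$, and $y'=0$ by applying $(J_M)_{\mathfrak p}$.

The definition of $J$ used linking numbers, which are not available in $M$. To see what replaces them, let $F$ be a connected Seifert surface of an oriented link $L\subset B^3$. The push-off of $K_j$ into $F$ can be moved off $F$, so it has linking number $0$ with $L$, and the surface framing of $K_j$ is $-\sum_{k\ne j}\mathrm{lk}(K_j,K_k)$. Hence $w(L)$ is the total difference between the framing of $L$ and the surface framing. Also $\chi(F)\equiv|L|\pmod2$, so $(-1)^{|L|}=a^{2\chi(F)}$. This form of $J$ makes sense for any spanning surface, orientable or not.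

For a framed link $L$ and a compact embedded surface $F$ with $\partial F=L$, let $n(L,F)\in\mathbb Z$ be the sum over the components of $L$ of the difference between the framing of $L$ and the surface framing, and put
\[
\mu(L,F)=n(L,F)+2\chi(F)\in\mathbb Z/4 .
\]
For an unknot in $B^3$ with framing $\varphi$, a disk gives $\mu=\varphi+2$ and the standard M\"obius band gives $\mu=\varphi\mp2$, the same class modulo $4$. For $t\subset\mathbb{RP}^3$, the disk $\Delta$ gives $2$ and the M\"obius band $N$ gives $0$, so the hypothesis of Proposition~\ref{prop:JM} cannot be dropped from the independence statement below. We need three things: spanning surfaces, in a position adapted to the skein ball; independence of $\mu$ from $F$; and the effect of the skein move on $\mu$.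

\subsection*{Spanning surfaces}
Homology in this subsection has coefficients in $\mathbb Z/2$.

\begin{lemma}\label{lem:proper}
Let $X$ be a compact oriented $3$-manifold with $\partial X=T\sqcup T'$, and let $\lambda\subset T$ be a closed $1$-manifold with $[\lambda]=0$ in $H_1(X)$. Then there is a compact properly embedded surface $G\subset X$ with $\partial G=\lambda$.
\end{lemma}

\begin{proof}
By the exact sequence $H_2(X,T)\to H_1(T)\to H_1(X)$, there is $y\in H_2(X,T)$ with $\partial y=[\lambda]$. Poincar\'e--Lefschetz duality $H_2(X,T)\cong H^1(X,T')$ gives a class $x$ whose restriction to $T$ is dual to $[\lambda]$ in $T$. Since $\mathbb{RP}^\infty$ classifies $H^1(\,\cdot\,;\mathbb Z/2)$, and $\mathbb{RP}^4$ suffices for maps and homotopies of dimension at most $3$, $x$ is represented by a map $g:X\to\mathbb{RP}^4$ sending $T'$ to a point $*$. Choose a line $\mathbb{RP}^1\ni *$ and a hyperplane $\mathbb{RP}^3\not\ni *$; they meet transversally in one point. Let $\lambda\times(-1,1)$ be a neighborhood of $\lambda$ in the orientable surface $T$, and let $h:T\to\mathbb{RP}^1$ send each fiber $(-1,1)$ diffeomorphically onto $\mathbb{RP}^1\setminus\{*\}$, with $0$ going to $\mathbb{RP}^1\cap\mathbb{RP}^3$,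 and the rest of $T$ to $*$. Then $h^{-1}(\mathbb{RP}^3)=\lambda$, so $h$ and $g|_T$ represent the same class and are homotopic in $\mathbb{RP}^4$. Inserting the homotopy in a collar of $T$, we may assume $g|_T=h$, with $g$ constant along the collar lines near $T$. Perturb $g$ away from $\partial X$ to be transverse to $\mathbb{RP}^3$, and let $G=g^{-1}(\mathbb{RP}^3)$.
\end{proof}

The tangle $\infty$ cuts $P$ into three regions; let $E_W$ and $E_E$ be the outer two, which contain the left and the right side of $P$.

\begin{lemma}\label{lem:span}
Let $L\subset M$ be a link with $[L]=0$ in $H_1(M)$. Then $L$ bounds a compact embedded surface $F$. If $L$ meets a ball $D$ in the tangle $\infty$, then $F$ can be chosen with $F\cap D=E_W\cup E_E$.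
\end{lemma}

\begin{proof}
We prove the second statement; for the first, omit $D$. Let $W$ be the union of $D$ with thin tubes around the two exterior arcs and around the other components of $L$. So $W$ is a disjoint union of solid tori and of $D$ with two $1$-handles, and $H_2(W,\partial W)$ is generated by one meridian disk of each tube. Let $M_0\subset M$ be a compact $3$-dimensional submanifold that contains $W$ in its interior and in which $[L]=0$, and let $X=M_0\setminus\operatorname{int}W$.

Choose a closed $1$-manifold $\lambda\subset\partial W$ that runs along the left and right sides of $P$ on $\partial D$ and meets each meridian circle of each tube once. Let $A\subset W$ be the union of $E_W$, $E_E$ and the radial strips in the tubes from $L$ to $\lambda$; it is an embedded surface with $\partial A=L\cup\lambda$. Thus $[\lambda]=[L]=0$ in $H_1(M_0)$. The kernel of $H_1(X)\to H_1(M_0)$ is the image of $H_2(M_0,X)\cong H_2(W,\partial W)$, so $[\lambda]\in H_1(X)$ is a sum of meridians of distinct tubes. Adding a full twist to $\lambda$ along a tube changes $[\lambda]$ by the meridian of that tube. Doing this for each tube in the sum, and changing the strips accordingly, we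 get $[\lambda]=0$ in $H_1(X)$. Lemma~\ref{lem:proper}, with $T=\partial W$ and $T'=\partial M_0$, gives $G$, and $F=G\cup A$.
\end{proof}

\subsection*{Independence of the surface}
Given two spanning surfaces, the natural move is to glue them along $L$ and apply the hypothesis to the resulting closed surface. The difficulty is that their interiors intersect, and must do so when the two surface framings differ. We resolve the intersections and show that the change in Euler characteristic matches the difference of the framings.

\begin{lemma}\label{lem:indep}
Let $F,F'\subset M$ be compact embedded surfaces with $\partial F=\partial F'=L$. There is a closed embedded surface $S\subset M$ with $\mu(L,F)-\mu(L,F')\equiv2\chi(S)\pmod4$.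
\end{lemma}

\begin{proof}
\emph{Position.} Near each component $K$ of $L$ take positively oriented coordinates $(s,\rho,\theta)$, with $s$ along $K$ and $(\rho,\theta)$ polar coordinates in the normal disks. After isotopies fixing $L$, we have $F=\{\theta=0\}$ and $F'=\{\theta=\varphi(s)\}$ near $K$, where $0$ is a regular value of $\varphi:K\to\mathbb R/2\pi\mathbb Z$, and $F,F'$ are transverse away from $L$. The degree $m_K$ of $\varphi$ is the difference between the surface framings of $F'$ and of $F$, so $n(L,F)-n(L,F')=\sum_Km_K$. Besides $L$, the intersection $F\cap F'$ consists of disjoint circles and arcs. The arcs are radial near their ends, and each point of $\varphi^{-1}(0)$ is an end of exactly one arc. Give such a point the sign $\eta=\operatorname{sign}\varphi'$. Then $\sum_Km_K$ is the sum of $\eta$ over all ends of arcs.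

\emph{Construction of $S$.} Along $L$, away from the ends of arcs, $F\cup F'$ is a surface with a crease. Along a double circle, the two sheets form a cross in each normal disk. Since $M$ is oriented, the monodromy around the circle preserves the cyclic order of the four rays of the cross, and it preserves each of the two lines. So it is the identity or the half turn, and both preserve a chosen smoothing of the cross into two disjoint arcs. Smoothing along the whole circle replaces two pieces of Euler characteristic $0$ by a bundle over the circle, again of Euler characteristic $0$, glued along circles.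

For a double arc $A$, let $U_A$ be a regular neighborhood of $A$, a ball that meets each of $F,F'$ in a rectangle around $A$ with two opposite sides on $L$. The other two sides of each rectangle lie on $\partial U_A$. These four arcs meet only at the four points of $L\cap\partial U_A$, and each such point is an end of one arc of $F$ and one arc of $F'$. So their union is one circle (call $A$ of \emph{type $1$}) or two disjoint circles (\emph{type $2$}). Replace $(F\cup F')\cap U_A$ by disjoint disks in $U_A$ bounded by these circles. After rounding creases we obtain a closed embedded surface $S$.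

\emph{Euler characteristic.} Let $N_j$ be the number of arcs of type $j$ and $N=N_1+N_2$. Removing the rectangles cuts $F$ and $F'$ along $N$ arcs each, which gives surfaces of Euler characteristics $\chi(F)+N$ and $\chi(F')+N$. They are glued along $L\setminus\bigcup\operatorname{int}U_A$, which consists of $2N$ arcs and some circles and has Euler characteristic $2N$. Adding the disks,
\[
\chi(S)=\chi(F)+\chi(F')+N_1+2N_2\equiv\chi(F)+\chi(F')+N_1\pmod 2 .
\]

\emph{An arc is of type $1$ if and only if its ends have equal signs.} Let $\zeta$ be a tangent field along $A$ pointing from end $1$ to end $2$. Choose continuous fields $\xi$ tangent to $F$ and $\xi'$ tangent to $F'$ along $A$, transverse to $A$, with $\xi=\partial_s$ and $\xi'=\partial_s+\varphi'\partial_\theta$ near end $1$. On the interior of $A$ the surfaces are transverse, so $(\zeta,\xi,\xi')$ is a frame and its orientation sign is constant. Near end $1$ we have $\zeta=\partial_\rho$, and the sign is that of $(\partial_\rho,\partial_s,\varphi'\partial_\theta)$, namely $-\eta_1$. Near end $2$ we have $\zeta=-\partial_\rho$, $\xi=\varepsilon\partial_s$ and $\xi'=\varepsilon'(\partial_s+\varphi'\partial_\theta)$ with $\varepsilon,\varepsilon'=\pm1$,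 up to positive factors and multiples of $\zeta$, and the sign is $\varepsilon\varepsilon'\eta_2$. Hence $\varepsilon\varepsilon'=-\eta_1\eta_2$. Consider the arc of $F\cap\partial U_A$ on the side of $A$ to which $\xi$ points, and the arc of $F'\cap\partial U_A$ on the side to which $\xi'$ points. Near end $1$ both start at the point of $L\cap\partial U_A$ in the direction $+\partial_s$. Near end $2$ they finish in the directions $\varepsilon\partial_s$ and $\varepsilon'\partial_s$. They close up to a circle, which means that $A$ is of type $2$, exactly when $\varepsilon=\varepsilon'$, that is, when $\eta_1=-\eta_2$.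

\emph{Conclusion.} An arc of type $1$ contributes $\pm2$ to $\sum_Km_K$ and an arc of type $2$ contributes $0$, so $\sum_Km_K\equiv2N_1\pmod4$. Therefore
\[
\mu(L,F)-\mu(L,F')\equiv2N_1+2\chi(F)+2\chi(F')\equiv2\chi(S)\pmod4.\qedhere
\]
\end{proof}

\subsection*{The invariant}

\begin{proof}[Proof of Proposition~\ref{prop:JM}]
Let $L$ be a framed link with $[L]=0$ in $H_1(M;\mathbb Z/2)$. By Lemmas~\ref{lem:span} and~\ref{lem:indep} and the hypothesis on $M$, used only here, $\mu(L)=\mu(L,F)\in\mathbb Z/4$ is defined and independent of $F$. It is an isotopy invariant, since an ambient isotopy carries $F$ along. Put $J_M(L)=a^{\mu(L)}$ if $L\neq\emptyset$ and $[L]=0$, and $J_M(L)=0$ otherwise. Using the disk, $J_M(t)=a^2=-1$. A positive full twist raises $n(L,F)$ by $1$, so \eqref{eq:framing} is respected.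

Consider a relation \eqref{eq:skein}. Any two of the five links differ by a mod $2$ cycle in the ball $D$, so all five have the same class in $H_1(M;\mathbb Z/2)$. If it is nonzero, every term maps to $0$. Assume it is $0$, and choose $F$ with $\partial F=L_\infty$ and $F\cap D=E_W\cup E_E$. For $k=0,1,2,3$ let $F_k$ agree with $F$ outside $D$ and be, inside $D$, the horizontal band with $k$ half twists that joins the left side of $P$ to the right side and has the tangle $k$ as its pair of edges. Then $\partial F_k=L_k$. Two disks have been replaced by one, attached along the same two arcs, so $\chi(F_k)=\chi(F)-1$.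

At the corners of $P$ both the framing bands and the collars are parallel to $P$, so $n$ splits into a contribution from outside $D$ and one from inside. The outside contribution $n_{\mathrm{ext}}$ is the same for all five pairs. For $(L_\infty,F)$ and $(L_0,F_0)$ the surface inside $D$ lies in $P$, so the inside contribution is $0$. For $(L_k,F_k)$ it is a number $\delta_k$ depending only on $k$, and $\delta_k=k\delta_1$ because the band with $k$ half twists is a row of $k$ bands with one half twist. To find $\delta_1$, work in $B^3$, join the two left corners and the two right corners by planar arcs, and extend the band by the two planar disks that these arcs cut off. Then $n_{\mathrm{ext}}=0$, the surface $F_1$ is a disk, and $L_1$ is an unknot with one positive kink, that is, $t^{(1)}$. So $\delta_1=1$.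

Hence $\mu(L_k)=\mu(L_\infty)+k-2$, that is, $J_M(L_k)=-a^kJ_M(L_\infty)$, and the left side of \eqref{eq:skein} maps to
\[
-(b_0+ab_1-b_2-ab_3-b_\infty)\,J_M(L_\infty)=0\quad\text{in }R/\mathfrak p.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCG}
Rhea Palak Bakshi, Anthony Christiana, Huizheng Guo, Dionne Ibarra, Louis H. Kauffman, Gabriel Montoya-Vega, Sujoy Mukherjee, J\'ozef H. Przytycki, and Xiao Wang,
\emph{Fundamentals of cubic skein modules}, arXiv:2511.10959 (2025).

\end{thebibliography}
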